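# Focal quotients of defect groups and stable equivalences of Morita type

## 1. The theorem: a stable equivalence determines $P/\mathfrak{foc}(\mathcal F)$

**Theorem 1.** Let $p$ be a prime and let $\mathcal O$ be a complete discrete valuation ring with maximal ideal $J(\mathcal O)=\pi\mathcal O$, residue field $k=\mathcal O/J(\mathcal O)$ of characteristic $p$, and field of fractions $K$ of characteristic zero. Suppose that $\mathcal O$ is finitely generated as a module over $\mathbb Z_p$. Let $G,G'$ be finite groups, and let $B,B'$ be blocks of $\mathcal OG,\mathcal OG'$ with nontrivial defect groups $P,P'$ and fusion systems $\mathcal F,\mathcal F'$ on $P,P'$, determined by choices of source idempotents. If there is a stable equivalence of Morita type between $B$ and $B'$, then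
$$P/\mathfrak{foc}(\mathcal F)\;\cong\;P'/\mathfrak{foc}(\mathcal F').$$

The question comes from Markus Linckelmann, "On automorphisms and focal subgroups of blocks", arXiv:1612.07739 (2016). It is posed against the following known result: in the same situation, the two abelian $p$-groups $P/\mathfrak{foc}(\mathcal F)$ and $P'/\mathfrak{foc}(\mathcal F')$ have equal *ranks*. The theorem says that the whole isomorphism type is preserved.

To see what is gained, take $G=P$ to be a $p$-group and $B=\mathcal OP$. We will see in Section 2 that then $\mathfrak{foc}(\mathcal F)=[P,P]$. So the theorem says that a stable equivalence of Morita type between $\mathcal OP$ and $\mathcal OP'$ (with $P,P'\neq 1$) forces $P/[P,P]\cong P'/[P',P']$. For example, there is none between $\mathcal O[C_9\times C_9]$ and $\mathcal O[C_{27}\times C_3]$ for $p=3$. These two groups have the same order and the same rank, so comparing ranks does not separate them.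

A stable equivalence is a pair of bimodules and knows nothing about subgroups of $G$, while $\mathfrak{foc}(\mathcal F)$ is made of conjugations in $G$. The proof places between them an object that both sides can see: the group of bimodules that deform the bimodule $B$ over a group ring $\mathcal OC$, where $C$ is a finite abelian $p$-group.

Throughout, modules are finitely generated. No splitting hypothesis is made on $k$ or $K$.

## 2. Blocks, Brauer maps, fusion and focal subgroups

**Standing facts.** Let $S$ be a complete noetherian commutative local ring, and let $E$ be an $S$-algebra that is finitely generated as an $S$-module. For $E$ and its modules we use Nakayama's lemma, the Krull–Schmidt theorem, and the lifting of idempotents from $E/\mathfrak aE$ to $E$ for an ideal $\mathfrak a\subseteq J(S)$. If $S=\mathcal O$, then $E/\pi E$ is a finite-dimensional $k$-algebra, so $J(E)^n\subseteq \pi E$ for some $n$.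

**Traces.** Write ${}^ga=gag^{-1}$. If $T'\le T$ act on a module $L$, then $\mathrm{Tr}_{T'}^T:L^{T'}\to L^T$ is $a\mapsto\sum_{x\in T/T'}xa$. On a group algebra the action is by conjugation unless another one is named.

**Permutation lattices.** Let $E$ be a finite $p$-group. A permutation $\mathcal OE$-lattice is one with a finite $E$-stable $\mathcal O$-basis, that is, a direct sum of lattices $\mathcal O[E/F]$ with $F\le E$. Since $k[E/F]$ is a cyclic module over the local ring $kE$, the lattice $\mathcal O[E/F]$ is indecomposable, and its endomorphism ring is local because $\mathcal O$ is complete. By Krull–Schmidt, *direct summands of permutation $\mathcal OE$-lattices are permutation lattices*.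

The following computation is used three times.

**Lemma 1.** Let $T$ be a finite $p$-group, let $S$ be $\mathcal O$ or $\mathbb Z_p$, and let $L$ be a free $S$-module with a finite $T$-stable basis $\mathcal Y$. Then $L^T$ is free on the $T$-orbit sums of $\mathcal Y$, and $\sum_{T'<T}\mathrm{Tr}_{T'}^T(L^{T'})$ is the $S$-span of the sums over nontrivial $T$-orbits and, if $T\neq1$, of the elements $py$ with $y\in\mathcal Y^T$. Hence:

- if $S=\mathcal O$, then $L^T/\big(\sum_{T'<T}\mathrm{Tr}_{T'}^T(L^{T'})+\pi L^T\big)$ has $k$-basis $\mathcal Y^T$;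
- if $S=\mathbb Z_p$ and $T\ne1$, then $L^T/\sum_{T'<T}\mathrm{Tr}_{T'}^T(L^{T'})$ has $\mathbb F_p$-basis $\mathcal Y^T$.

*Proof.* The first statement is clear. Let $T'<T$ and $y\in\mathcal Y$, with stabilizers $T_y$ and $T'_y=T'\cap T_y$. The $T'$-orbit sum of $y$ is $\mathrm{Tr}_{T'_y}^{T'}(y)$, and
$$\mathrm{Tr}_{T'}^T\mathrm{Tr}_{T'_y}^{T'}(y)=\mathrm{Tr}_{T'_y}^T(y)=|T_y:T'_y|\,\mathrm{Tr}_{T_y}^T(y).$$
If $y$ is not fixed by $T$, the choice $T'=T_y$ gives the orbit sum itself. If $y$ is fixed, the factor is $|T:T'|$. This is a multiple of $p$, and it equals $p$ for $T'$ maximal in $T$. $\square$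

**Brauer homomorphism.** For a $p$-subgroup $Q\le G$, the map $\mathrm{Br}_Q:(\mathcal OG)^Q\to kC_G(Q)$ drops all group elements outside $C_G(Q)$ and reduces modulo $\pi$. It is a surjective algebra homomorphism, and by Lemma 1 its kernel is $\sum_{Q'<Q}\mathrm{Tr}_{Q'}^Q((\mathcal OG)^{Q'})+\pi(\mathcal OG)^Q$. Clearly $\mathrm{Br}_{{}^gQ}({}^ga)={}^g\mathrm{Br}_Q(a)$. If $Q\trianglelefteq T$ are $p$-subgroups, truncation to $C_G(T)$ is also an algebra homomorphism $\mathrm{Br}_T:kC_G(Q)^T\to kC_G(T)$, it kills traces from proper subgroups of $T$, and $\mathrm{Br}_T\circ\mathrm{Br}_Q=\mathrm{Br}_T$ on $(\mathcal OG)^T$.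

Let $Q\le H\le G$ with $Q$ a $p$-group, and $c\in(\mathcal OG)^Q$. The group $Q$ acts on $H/Q$ from the left, and the orbit of $hQ$ contributes $\mathrm{Tr}^Q_{Q\cap{}^hQ}({}^hc)$ to $\mathrm{Tr}_Q^H(c)$. This is killed by $\mathrm{Br}_Q$ unless ${}^hQ=Q$. So (Mackey)
$$\mathrm{Br}_Q\big(\mathrm{Tr}_Q^H(c)\big)=\sum_{n\in N_H(Q)/Q}{}^n\,\mathrm{Br}_Q(c).\tag{1}$$

**Blocks, defect groups, source idempotents.** A block of $\mathcal OG$ is an indecomposable direct factor $B=\mathcal OGb$ of the algebra $\mathcal OG$, where $b=1_B$ is a primitive idempotent of the center. Its center $Z(B)=B^G$ is local. A defect group of $B$ is a $p$-subgroup $P$ minimal with $1_B\in\mathrm{Tr}_P^G(B^P)$; for it $\mathrm{Br}_P(b)\ne0$. Put $b_Q=\mathrm{Br}_Q(b)$. Multiplying the description of $\mathrm{Br}_Q$ by $b$ gives $\mathrm{Br}_Q(B^Q)=kC_G(Q)b_Q$, with kernel $\sum_{Q'<Q}\mathrm{Tr}_{Q'}^Q(B^{Q'})+\pi B^Q$ on $B^Q$. A source idempotent is a primitive idempotent $i\in B^P$ with $\mathrm{Br}_P(i)\ne0$. We fix one and put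
$$A=iBi,\qquad A^P=iB^Pi,\ \text{ a local ring}.$$
For $Q\le P$ we have $C_G(P)\le C_G(Q)$, so $\mathrm{Br}_Q(i)\neq0$.

The definition of the fusion system rests on the following result of Broué and Puig.

**Lemma 2.** For every $Q\le P$ there is a unique block idempotent $e_Q$ of $kC_G(Q)$ with $\mathrm{Br}_Q(i)e_Q\neq0$. Hence $\mathrm{Br}_Q(i)\in kC_G(Q)e_Q$.

*Proof.* For $T\le P$ write $A(T)=\mathrm{Br}_T(A^T)=\mathrm{Br}_T(i)kC_G(T)\mathrm{Br}_T(i)$. We argue by descending induction on $|Q|$.

**Step 1: the case $Q=P$ starts the induction.** $A(P)$ is a nonzero quotient of the local ring $A^P$. So $\mathrm{Br}_P(i)$ is a primitive idempotent of $kC_G(P)$ and lies in one block.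

Now let $Q<P$, assume the lemma for all larger subgroups of $P$, and put $N=N_P(Q)>Q$.

**Step 2: find the only $N$-orbit of blocks that larger subgroups can see.** $N$ permutes the blocks of $kC_G(Q)$. For an orbit $O$ let $e_O$ be the sum of its members and $\varepsilon_O=\mathrm{Br}_Q(i)e_O$, an $N$-fixed idempotent. Let $Q<T\le N$. Since $kC_G(T)\subseteq kC_G(Q)^T$ and $e_O$ is central in $kC_G(Q)$, the element $\mathrm{Br}_T(e_O)$ is a central idempotent of $kC_G(T)$, possibly $0$. By induction $\mathrm{Br}_T(i)$ lies in a single block of $kC_G(T)$, so $\mathrm{Br}_T(\varepsilon_O)=\mathrm{Br}_T(i)\mathrm{Br}_T(e_O)$ is $0$ or $\mathrm{Br}_T(i)$. The $\mathrm{Br}_T(\varepsilon_O)$ are orthogonal with sum $\mathrm{Br}_T(i)\ne0$. So exactly one orbit $O(T)$ has $\mathrm{Br}_T(\varepsilon_{O(T)})=\mathrm{Br}_T(i)$, and the others give $0$. If $\mathrm{Br}_N(\varepsilon_O)\neq0$ then $\mathrm{Br}_T(\varepsilon_O)\ne0$, because $C_G(N)\le C_G(T)$. Hence $O(T)=O(N)=:O_0$ for all such $T$.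

**Step 3: show that nothing is left outside $O_0$.** Let $\eta=\mathrm{Br}_Q(i)-\varepsilon_{O_0}$, an $N$-fixed idempotent of $A(Q)$. By Step 2, $\mathrm{Br}_T(\eta)=0$ whenever $Q<T\le N$. So every $x\in C_G(Q)$ whose stabilizer in $N$ is larger than $Q$ has coefficient zero in $\eta$. Thus $\eta$ is a combination of $N$-orbit sums of elements with stabilizer exactly $Q$, that is, $\eta=\mathrm{Tr}_Q^N(c_0)$ with $c_0\in kC_G(Q)$. Since $\eta$ is an $N$-fixed idempotent, $\eta=\mathrm{Tr}_Q^N(\eta c_0\eta)$ with $\eta c_0\eta\in A(Q)$. Choose $c'\in A^Q$ with $\mathrm{Br}_Q(c')=\eta c_0\eta$. By (1), $\mathrm{Br}_Q(\mathrm{Tr}_Q^P(c'))=\mathrm{Tr}_Q^N(\eta c_0\eta)=\eta$. As $Q<P$, the element $\mathrm{Tr}_Q^P(c')$ lies in $A^P\cap\ker\mathrm{Br}_P$, a proper ideal of the local ring $A^P$. So it lies in $J(A^P)$, and some power of it lies in $\pi A^P$. Applying $\mathrm{Br}_Q$, some power of $\eta$ is $0$. So $\eta=0$ and $\mathrm{Br}_Q(i)=\varepsilon_{O_0}$.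

**Step 4: show that $O_0$ is a single block.** Suppose not, let $e\in O_0$, and let $S$ be its stabilizer in $N$. Then $Q\le S<N$ ($Q$ acts trivially on $kC_G(Q)$), and $e_{O_0}=\mathrm{Tr}_S^N(e)$. So $\mathrm{Br}_N(e_{O_0})=0$, which contradicts $\mathrm{Br}_N(\varepsilon_{O_0})\ne0$. Hence $O_0=\{e_Q\}$. $\square$

We also note $e_Qb_Q=e_Q$: as $\mathrm{Br}_Q(i)=\mathrm{Br}_Q(i)b_Q$, the product $b_Qe_Q$ of the central idempotent $b_Q$ with the block idempotent $e_Q$ is not zero.

**Fusion system.** For $Q,S\le P$, $\operatorname{Hom}_{\mathcal F}(Q,S)$ is the set of maps $c_g:x\mapsto gxg^{-1}$ with $g\in G$, $gQg^{-1}\le S$ and $ge_Qg^{-1}=e_{gQg^{-1}}$. We use nothing about $\mathcal F$ beyond this description; saturation plays no role.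

**Focal subgroup.** 
$$\mathfrak{foc}(\mathcal F)=\langle x^{-1}\varphi(x): Q\le P,\ x\in Q,\ \varphi\in\operatorname{Hom}_{\mathcal F}(Q,P)\rangle.$$
If $u\in P$, then $uiu^{-1}=i$, so $ue_Qu^{-1}=e_{uQu^{-1}}$ and $c_u$ is in $\mathcal F$. Thus $\mathfrak{foc}(\mathcal F)\supseteq[P,P]$, and $P/\mathfrak{foc}(\mathcal F)$ is an abelian $p$-group. For an abelian group $C$,
$$\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)=\{\rho\in\operatorname{Hom}(P,C):\rho(\varphi(x))=\rho(x)\ \ \forall\,Q\le P,\ x\in Q,\ \varphi\in\operatorname{Hom}_{\mathcal F}(Q,P)\}.\tag{2}$$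

**Example: a $p$-group.** Let $G=P\ne1$ and $B=\mathcal OP$. This ring is local, so $(\mathcal OP)^P$ is local, $i=1$ and $A=\mathcal OP$. Each $kC_P(Q)$ is local, so $e_Q=1$. Therefore $\mathcal F$ consists of the conjugations by elements of $P$, and $\mathfrak{foc}(\mathcal F)=[P,P]$.

**Example: the dihedral group of order 42 at $p=7$.** Let $\mathcal O=\mathbb Z_7$, which contains a primitive cube root of unity $\omega$. Let $G=\langle x,y,s\rangle$ with $x^7=y^3=s^2=1$, $xy=yx$, and $s$ inverting $x$ and $y$. Put $P=\langle x\rangle$ and $f_j=\frac13\sum_l\omega^{-jl}y^l$ for $j=0,1,2$. These are orthogonal idempotents with sum $1$, and $sf_0s=f_0$, $sf_1s=f_2$.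

*The block $\mathcal OGf_0\cong\mathcal O[G/\langle y\rangle]$.* Here $G/\langle y\rangle$ is dihedral of order $14$, with group algebra $k[G/\langle y\rangle]$ over $k=\mathbb F_7$. Its $P$-fixed elements are spanned by $kP$ and $s\sigma$, where $\sigma=\sum_{v\in P}v$. The kernel of $\mathrm{Br}_P$ is $k\,s\sigma$, and $(s\sigma)^2=\sigma^2=7\sigma=0$. So the $P$-fixed algebra is local, $f_0$ is a block idempotent, and it is its own source idempotent ($f_0=\mathrm{Tr}_P^G(\tfrac16f_0)$). Here $e_P=\bar f_0$ is fixed by $s$, so inversion lies in $\mathcal F$. Then $x^{-1}x^{-1}=x^{-2}\in\mathfrak{foc}(\mathcal F)$, and $P/\mathfrak{foc}(\mathcal F)=1$.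

*The block $\mathcal OG(f_1+f_2)$.* We have $f_1sf_1=sf_2f_1=0$, so $f_1\mathcal OGf_1=\mathcal OPf_1\cong\mathcal OP$. Since $f_2=sf_1s$, the algebra is isomorphic to $M_2(\mathcal OP)$, whose center is local; so it is a block. It has defect group $P$, since $f_1+f_2=\mathrm{Tr}_P^G(\frac13f_1)$ and $\mathrm{Br}_P(f_1)\ne0$. We may take $i=f_1$, as $f_1B^Pf_1=\mathcal OPf_1$ is local. Then $e_P=\bar f_1$ and $se_Ps^{-1}=\bar f_2\neq e_P$. So inversion is *not* in $\mathcal F$, $\mathfrak{foc}(\mathcal F)=1$, and $P/\mathfrak{foc}(\mathcal F)\cong C_7$.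

The two blocks of the same group have the same defect group and different focal quotients.

## 3. Stable equivalences of Morita type, with $A_5$ and $A_4$ at $p=2$

**Definition.** A stable equivalence of Morita type between $\mathcal O$-algebras $B$ and $B'$ is given by an $\mathcal O$-central $B$-$B'$-bimodule $M$ and an $\mathcal O$-central $B'$-$B$-bimodule $N$, both finitely generated projective as left and as right modules, such that
$$M\otimes_{B'}N\cong B\oplus X,\qquad N\otimes_BM\cong B'\oplus Y$$
as bimodules, where $X$ is a projective $B\otimes_{\mathcal O}B^{\mathrm{op}}$-module and $Y$ is a projective $B'\otimes_{\mathcal O}B'^{\mathrm{op}}$-module.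

"Central" means that the scalars act the same way on both sides. If $X=Y=0$ we have a Morita equivalence, for example between $M_2(\mathcal OP)$ and $\mathcal OP$.

**Example with projective parts.** Let $p=2$ and $A_4\le A_5$. Let $M=N=\mathcal OA_5$, with $M$ viewed as an $\mathcal OA_5$-$\mathcal OA_4$-bimodule and $N$ as an $\mathcal OA_4$-$\mathcal OA_5$-bimodule. Both are free on either side.

As an $A_4$-$A_4$-bimodule, $N\otimes_{\mathcal OA_5}M=\mathcal OA_5=\mathcal OA_4\oplus\mathcal O[A_4gA_4]$, because $A_5$ is 2-transitive on five points. The stabilizer of $g$ in $A_4\times A_4$ is isomorphic to $A_4\cap gA_4g^{-1}\cong C_3$, of order prime to $2$. So the second summand is projective. (Check: $12+144/3=60$.)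

In the other direction, $\mathcal OA_5\otimes_{\mathcal OA_4}\mathcal OA_5$ is induced to $A_5\times A_5$ from the module $\mathcal O[A_5/A_4]$ of the diagonal $A_5$. The index $5$ is odd, so $\mathcal O[A_5/A_4]=\mathcal O\oplus Z$ with $Z$ of rank $4$. A Sylow 2-subgroup $V_4$ of $A_5$ acts on the five points with one fixed point and one regular orbit. So $Z|_{V_4}\cong\mathcal OV_4$ by Krull–Schmidt, and $Z$ is projective. Inducing, $M\otimes_{\mathcal OA_4}N\cong\mathcal OA_5\oplus X$ with $X$ projective.

## 4. Characters with values in the group ring $\mathcal OC$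

**Counting homomorphisms.** A finite abelian $p$-group $D\cong\prod_j\mathbb Z/p^{a_j}$ is determined by the numbers $|\operatorname{Hom}(D,\mathbb Z/p^n)|=|D/D^{p^n}|$, $n\ge0$: the exponent of $p$ in it is $\sum_j\min(a_j,n)$, and its increase from $n-1$ to $n$ is the number of $j$ with $a_j\ge n$. The case $n=1$ alone gives the rank. So it suffices to describe $\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$, for all finite abelian $p$-groups $C$, in terms that a stable equivalence preserves.

**First attempt: twist by linear characters.** If $G=P$ and $\rho:P\to\mathcal O^\times$ is a homomorphism, then $u\mapsto\rho(u)^{-1}u$ is an automorphism of $\mathcal OP$, so characters turn into bimodules. There are two obstacles.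

The first is that $\mathcal O$ may have too few roots of unity. If $\mathcal O=\mathbb Z_3$, an element of order $3$ in $\mathcal O^\times$ would be a root of $X^2+X+1$. Substituting $X+1$ gives $X^2+3X+3$, which is irreducible over $\mathbb Q_3$ by Eisenstein. So there is none, and $\operatorname{Hom}(P,\mathcal O^\times)$ is trivial for every $3$-group $P$. The cure is to let $\rho$ take values in $C$ itself and to take the group ring $R=\mathcal OC$ as coefficients. Then $C\subseteq R^\times$, and all of $C$ becomes $1$ modulo the augmentation ideal. A twist by $\rho:P\to C$ is thus a *deformation of the identity*.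

The second obstacle is that for a block of a general group the twist $g\mapsto\rho(g)^{-1}g$ of $RG$ needs $\rho$ to be defined on $G$. For $\rho\in\operatorname{Hom}(G,C)$ it works: it is an $R$-automorphism $\alpha$ of $RG$ that is the identity modulo $I$. It fixes $b$, because $b-b\alpha(b)$ and $\alpha(b)-b\alpha(b)$ are idempotents in $I\cdot RG\subseteq J(RG)$, hence $0$. But take the block with $f_1+f_2$ of the dihedral group of order $42$, and $C=C_7$. Then $\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)=\operatorname{Hom}(C_7,C_7)$ has order $7$, while $G/[G,G]$ has order $2$ and $\operatorname{Hom}(G,C)=1$. The wanted characters do not extend to $G$. Here one can twist the entries of $M_2(RP)$, but in general a block is not of this form. So the deformations have to be *defined* without reference to $G$, and produced by another route.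

**Deformations.** Let $C$ be a finite abelian $p$-group, $R=\mathcal OC$, and $I=\ker(R\to\mathcal O)$ the augmentation ideal. $R$ is a complete noetherian local ring with residue field $k$, and $I\subseteq J(R)$; so the standing facts hold over $R$, in particular idempotents lift modulo $I$. Write $B_R=R\otimes_{\mathcal O}B$ and $\bar V=V/IV$. All $B_R$-$B_R$-bimodules are $R$-central.

**Definition.** $\mathcal G_C(B)$ is the set of isomorphism classes of $B_R$-$B_R$-bimodules $V$ that are projective as left and as right modules and satisfy $\bar V\cong B$ as $B$-$B$-bimodules.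

**Theorem 2.** $\mathcal G_C(B)$ is a group under $\otimes_{B_R}$, isomorphic to $\ker(\mathrm{Out}_R(B_R)\to\mathrm{Out}_{\mathcal O}(B))$, and there is a group isomorphism $\Phi_C:\mathcal G_C(B)\cong\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$, natural in $C$.

**Theorem 3.** A stable equivalence of Morita type between blocks $B,B'$ with nontrivial defect groups induces group isomorphisms $\mathcal G_C(B)\cong\mathcal G_C(B')$, natural in $C$.

*Proof of Theorem 1 from Theorems 2 and 3.* Let $D,D'$ be the two quotients. With $C=\mathbb Z/p^n$ we get $|\operatorname{Hom}(D,\mathbb Z/p^n)|=|\operatorname{Hom}(D',\mathbb Z/p^n)|$ for all $n\ge0$, hence $D\cong D'$ by the counting above. $\square$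

**Theorem 2 by hand for $B=\mathcal OP$ with $P$ abelian.** By Lemma 3 below, $\mathcal G_C(\mathcal OP)$ is the group of $R$-automorphisms $\alpha$ of $RP=\mathcal O[P\times C]$ that are the identity modulo $I$ (everything is commutative, so inner automorphisms are trivial). For $u\in P$, $z=\alpha(u)$ is a unit of $p$-power order in $\mathcal O[H]$, $H=P\times C$, with augmentation $1$. *Such a unit is an element of $H$.* Indeed let $a\in H$ have nonzero coefficient $z_a$ in $z$. Over an algebraic closure of $K$,
$$z_a=\frac1{|H|}\sum_{\chi}\chi(z)\chi(a)^{-1},$$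
an average of $p$-power roots of unity, so $z_a$ lies in some $L=\mathbb Q(\zeta_{p^n})$. It is integral at all primes of $L$ not above $p$, because $|H|$ is a power of $p$. It is integral at the only prime above $p$, because $z_a\in\mathcal O$. So $z_a$ is a nonzero algebraic integer all of whose conjugates have absolute value at most $1$. Its norm is a nonzero integer, so these absolute values are all $1$, and all terms $\chi(z)\chi(a)^{-1}$ of the average are equal. For the trivial $\chi$ the term is $1$. So $\chi(z)=\chi(a)$ for all $\chi$, and $z=a$.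

As $\alpha(u)\equiv u$ modulo $I$, we get $\alpha(u)=\rho(u)^{-1}u$ with $\rho(u)\in C$, and $\rho$ is a homomorphism. Conversely every $\rho$ occurs. So $\mathcal G_C(\mathcal OP)\cong\operatorname{Hom}(P,C)$.

For general blocks, the part of this torsion-unit argument is played by Weiss' theorem (Section 7).

## 5. Bimodules that deform $B$ are twists of $B_R$

The purpose of the next lemma is to show that $\mathcal G_C(B)$ is a group.

**Lemma 3.** Every $V\in\mathcal G_C(B)$ is isomorphic to $(B_R)_\alpha$, that is, $B_R$ with right action $v\cdot b=v\alpha(b)$, for some $\alpha\in\mathrm{Aut}_R(B_R)$ inducing an inner automorphism of $B$. Hence $\mathcal G_C(B)$ is a group under $\otimes_{B_R}$, isomorphic to $\ker(\mathrm{Out}_R(B_R)\to\mathrm{Out}_{\mathcal O}(B))$.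

*Proof.* Lift a left module isomorphism $B\cong\bar V$ to a left module map $B_R\to V$. It is onto by Nakayama, so it splits, as $V$ is left projective. Its kernel $L$ satisfies $L/IL=0$, so $L=0$. Transport the right action of $V$ to $B_R$. Left $B_R$-endomorphisms of $B_R$ are right multiplications, so the action is $v\cdot b=v\alpha(b)$ for an $R$-algebra endomorphism $\alpha$ ($R$-linear by centrality).

Let $\bar\alpha$ be the induced endomorphism of $B$. Then $B_{\bar\alpha}\cong\bar V\cong B$ as bimodules. Let $u$ be the image of $1$ under an isomorphism $B\to B_{\bar\alpha}$. Left linearity and bijectivity make $u$ a unit, and $bu=u\bar\alpha(b)$ for all $b$. So $\bar\alpha$ is inner. Hence $\alpha$ is onto by Nakayama, and bijective because $B_R$ is $R$-free of finite rank.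

Conversely, if $\alpha\in\mathrm{Aut}_R(B_R)$ and $\bar\alpha$ is inner, then $(B_R)_\alpha$ is free on the left and, via $\alpha^{-1}$, free on the right, and its reduction $B_{\bar\alpha}$ is isomorphic to $B$. The map $x\otimes y\mapsto x\alpha(y)$ is an isomorphism $(B_R)_\alpha\otimes_{B_R}(B_R)_\beta\cong(B_R)_{\alpha\beta}$. If $\psi:(B_R)_\alpha\to(B_R)_\beta$ is an isomorphism and $u=\psi(1)$, then $u$ is a unit and $\alpha(b)u=\psi(1\cdot b)=u\beta(b)$. So $\alpha$ and $\beta$ agree in $\mathrm{Out}_R(B_R)$, and the computation reverses. Thus $\alpha\mapsto(B_R)_\alpha$ induces the stated isomorphism. $\square$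

## 6. Carrying deformations through a stable equivalence: proof of Theorem 3

Let $M,N,X,Y$ be as in Section 3. For $V\in\mathcal G_C(B)$ we form $N\otimes_BV\otimes_BM$. For a Morita equivalence this would already lie in $\mathcal G_C(B')$. In general it reduces to $B'\oplus Y$, and the task is to split off the part above $Y$.

We use three remarks on tensor products, with $N_R=R\otimes_{\mathcal O}N$ and so on.

1. If $U$ is left projective over $B_R$, it is a summand of some $B_R^m$, so $N\otimes_BU$ is a summand of $N_R^m$ and left projective over $B'_R$. The analogous statements hold for the other side and for $M$.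
2. If $U$ is left projective and $U'$ is right projective over $B'_R$, then $U\otimes_RU'$ is a projective bimodule. The same holds over $B_R$.
3. Let $U$ be a projective bimodule, hence a summand of copies of $B_R\otimes_RB_R$, and let $V$ be projective on both sides. Then $U\otimes_{B_R}V$ is a summand of copies of $B_R\otimes_RV$ and $V\otimes_{B_R}U$ is a summand of copies of $V\otimes_RB_R$, so both are projective bimodules by remark 2. Also $N\otimes_BU\otimes_BM$ is a summand of copies of $N_R\otimes_RM_R$, which is projective. The same holds with $B$ and $B'$ exchanged.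

**Step 1: $B'$ is an indecomposable non-projective bimodule.** This makes it recognizable among the summands. It is indecomposable because $B'$ is a block. If it were projective, it would be projective over $\mathcal O[G'\times G']$, hence free over $\mathcal O\Delta P'$, where $\Delta P'$ is the diagonal. Then every element of $B'^{P'}$ would be a trace from the trivial subgroup. As $P'\neq1$, this gives $\mathrm{Br}_{P'}(B'^{P'})=0$, against the existence of a source idempotent. The same holds for $B$.

**Step 2: projectivity and reduction of $W$.** Let $V\in\mathcal G_C(B)$ and $W=N\otimes_BV\otimes_BM$. As a left module, $V\otimes_BM$ is a summand of some $V^n$, since $M$ is a summand of $B^n$ on the left. So it is left projective over $B_R$, and $W$ is left projective by remark 1. Symmetrically, $N\otimes_BV$ is a summand of some $V^n$ on the right, and $W$ is right projective. In particular $W$ is $R$-free. Moreover $\bar W\cong N\otimes_BM\cong B'\oplus Y$. Let $j:Y\to\bar W$ be the split inclusion.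

**Step 3: split off a lift of $Y$.** The bimodule $R\otimes_{\mathcal O}Y$ is projective, so the composite $R\otimes_{\mathcal O}Y\to Y\xrightarrow{j}\bar W$ lifts to a bimodule map $\tilde\jmath:R\otimes_{\mathcal O}Y\to W$. The map $k\otimes_R\tilde\jmath=k\otimes_{\mathcal O}j$ is injective and both modules are $R$-free. So there is an $R$-linear $r$ with $r\tilde\jmath=\mathrm{id}$. To make $r$ bilinear, put $H=G'\times G'$. The algebra $B'_R\otimes_RB_R'^{\mathrm{op}}$ is a direct factor of $RH$. So $R\otimes_{\mathcal O}Y$ is a projective $RH$-module, and $\mathrm{id}=\mathrm{Tr}_1^H(s)$ for some $s\in\mathrm{End}_R(R\otimes_{\mathcal O}Y)$ (Higman's criterion: on $RH$ take for $s$ the projection onto the coefficient of $1$, and compress to summands of free modules). Then $r'=\mathrm{Tr}_1^H(sr)$ is $RH$-linear, that is, a bimodule map. Since $\tilde\jmath$ is $H$-linear, $r'\tilde\jmath=\mathrm{Tr}_1^H(sr\tilde\jmath)=\mathrm{Tr}_1^H(s)=\mathrm{id}$. Hence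
$$W=\tilde\jmath(R\otimes_{\mathcal O}Y)\oplus V',\qquad V'=\ker r',\qquad \bar V'\cong\bar W/j(Y)\cong B'.$$
As a summand of $W$, $V'$ is projective on both sides. So $V'\in\mathcal G_C(B')$.

**Step 4: $V'$ depends only on $V$.** A summand of $V'$ with zero reduction is zero, and a projective $V'$ would have projective reduction. So Step 1 shows that $V'$ is indecomposable and non-projective. By Krull–Schmidt, $V'$ is up to isomorphism the unique non-projective indecomposable summand of $W$. Put $\Psi(V)=V'$.

**Step 5: $\Psi$ is a homomorphism.** For $V_1,V_2\in\mathcal G_C(B)$, inserting $M_R\otimes_{B'_R}N_R\cong B_R\oplus X_R$ in the middle gives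
$$(N\otimes_BV_1\otimes_BM)\otimes_{B'_R}(N\otimes_BV_2\otimes_BM)\cong\big(N\otimes_B(V_1\otimes_{B_R}V_2)\otimes_BM\big)\oplus\big(N\otimes_BV_1\otimes_{B_R}X_R\otimes_{B_R}V_2\otimes_BM\big).\tag{3}$$
Since $X_R$ is a summand of some $(B_R\otimes_RB_R)^n$, the last term is a summand of $\big((N\otimes_BV_1)\otimes_R(V_2\otimes_BM)\big)^n$, which is projective by remarks 1 and 2. So the right side is $\Psi(V_1\otimes V_2)\,\oplus$ projective. By remark 3 the left side is $\Psi(V_1)\otimes_{B'_R}\Psi(V_2)\,\oplus$ projective, and $\Psi(V_1)\otimes_{B'_R}\Psi(V_2)\in\mathcal G_C(B')$ by Lemma 3. Krull–Schmidt gives $\Psi(V_1\otimes V_2)\cong\Psi(V_1)\otimes\Psi(V_2)$.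

**Step 6: $\Psi$ is bijective.** Define $\Psi':\mathcal G_C(B')\to\mathcal G_C(B)$ in the same way from $V'\mapsto M\otimes_{B'}V'\otimes_{B'}N$; this uses $P\ne1$. Then
$$M\otimes_{B'}N\otimes_BV\otimes_BM\otimes_{B'}N\cong(B\oplus X)\otimes_BV\otimes_B(B\oplus X)\cong V\oplus\text{projective}$$
by remark 3. On the other hand it is $(M\otimes_{B'}\Psi(V)\otimes_{B'}N)\oplus$ projective. So $\Psi'\Psi(V)\cong V$, and symmetrically $\Psi\Psi'=\mathrm{id}$.

**Step 7: naturality.** A homomorphism $C\to C_1$ induces $R=\mathcal OC\to R_1=\mathcal OC_1$, compatible with the augmentations. Base change sends $W$ to $N\otimes_B(R_1\otimes_RV)\otimes_BM$, projective bimodules to projective bimodules, and $V'$ to an element of $\mathcal G_{C_1}(B')$. So it commutes with $\Psi$. $\square$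

## 7. Weiss' theorem and the eigenspaces $V^{Q,\tau}$

It remains to prove Theorem 2. How can a character be read off from $V\in\mathcal G_C(B)$? In the model case $B=\mathcal OP$, $V=(RP)_\alpha$ with $\alpha(u)=\rho(u)^{-1}u$, the element $1\in V$ satisfies $u\cdot1\cdot u^{-1}=u\,\alpha(u^{-1})=\rho(u)1$.

The naive way to use this for general $V$ is to lift $1\in\bar V^P$ to a $P$-fixed element of $V$. This fails even in the model case. Let $\rho\ne1$ and $c=\rho(u)\neq1$, and suppose $P$ is abelian, so that $uvu^{-1}=\rho(u)v$ for all $v\in V$. A $P$-fixed $v$ has $cv=v$, hence lies in $V^{\langle c\rangle}=\sum_{d\in\langle c\rangle}d\,V$. So its image in $\bar V$ is divisible by $|\langle c\rangle|$, hence by $p$. One cannot average the failure away, as $p$ divides $|P|$. What the model suggests is to let $P$ and $C$ act *together*, and to look for a basis permuted by both. This is what the only deep input provides.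

**Theorem (A. Weiss, *Rigidity of $p$-adic $p$-torsion*, Ann. of Math. 127 (1988), Theorem 2).** Let $E$ be a finite $p$-group, $N\trianglelefteq E$, and $M$ a $\mathbb Z_pE$-lattice such that $M|_N$ is free over $\mathbb Z_pN$ and $M^N$ is a permutation lattice for $\mathbb Z_p[E/N]$. Then $M$ is a permutation lattice, i.e. it has an $E$-stable $\mathbb Z_p$-basis.

The freeness cannot be dropped. For $p=2$ and $E=N=C_2$, let $M=\mathbb Z_2$ with the nontrivial element acting as $-1$. Then $M^N=0$ is a permutation lattice, while $M$ is not, since no basis element $m$ satisfies $-m=m$ and $M$ has rank $1$.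

**Notation.** Let $V\in\mathcal G_C(B)$. Fix a bimodule isomorphism $\bar V\cong B$ and write $v\mapsto\bar v$ for the composite $V\to\bar V\cong B$. For a $p$-subgroup $Q\le G$ and $\tau\in\operatorname{Hom}(Q,C)$ put
$$V^{Q,\tau}=\{v\in V:\ xvx^{-1}=\tau(x)v\ \ \forall x\in Q\}.$$
This is stable under left and right multiplication by $B^Q$, and $\overline{V^{Q,\tau}}\subseteq B^Q$ since $C$ acts trivially on $\bar V$. Let
$$\Lambda_Q=B^Q\Big/\sum_{Q'<Q}\mathrm{Tr}_{Q'}^Q(B^{Q'}),\qquad\text{so}\quad \Lambda_Q/\pi\Lambda_Q\cong kC_G(Q)b_Q\ \text{ via }\mathrm{Br}_Q,$$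
and let $J'_\tau$ be the image of $\overline{V^{Q,\tau}}$ in $\Lambda_Q$, a two-sided ideal. In the model case with $P$ abelian and $Q=P\neq1$, $\Lambda_P=\mathcal OP/p\,\mathcal OP$. The computation just made, with $\rho(u)\tau(u)^{-1}$ for $c$, shows $J'_\tau=0$ for $\tau\ne\rho$, while $V^{P,\rho}=V$ gives $J'_\rho=\Lambda_P$.

**Lemma 4.** $\Lambda_Q=\bigoplus_{\tau\in\operatorname{Hom}(Q,C)}J'_\tau$.

*Proof.* If $Q=1$ there is one $\tau$ and $V^{1,\tau}=V$, so the claim is trivial. Let $Q\neq1$.

**Step 1: get a basis of $V$ permuted by $Q$ and $C$.** Let $E=Q\times C$ act on $V$ by $(x,c)v=c\,xvx^{-1}$. $V$ is projective over $B_R$, hence free over the local ring $R=\mathcal OC$, hence free over $\mathbb Z_pC$, as $\mathcal O$ is finite and free over $\mathbb Z_p$. By freeness over $\mathcal OC$, the norm map $v\mapsto\sum_{c\in C}cv$ induces an isomorphism $V/IV\cong V^C$, and it commutes with $Q$. So $V^C\cong B$ with $Q$ acting by conjugation. $B$ is a direct summand of the permutation $\mathcal OQ$-lattice $\mathcal OG$, hence is a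 permutation $\mathcal OQ$-lattice. As $\mathcal O[Q/F]\cong\mathbb Z_p[Q/F]^m$ with $m$ the rank of $\mathcal O$, it is a permutation $\mathbb Z_pQ$-lattice. Weiss' theorem with $N=C$ gives an $E$-stable $\mathbb Z_p$-basis $\mathcal X$ of $V$. This is where finiteness of $\mathcal O$ over $\mathbb Z_p$ is used.

**Step 2: compute $\Lambda_Q$ in this basis.** $C$ acts freely on $\mathcal X$: modulo $p$ the free $\mathbb F_pC$-module $\mathbb F_p\mathcal X$ is a direct sum of modules $\mathbb F_p[C/C_y]$, and Krull–Schmidt over $\mathbb F_pC$ forces $C_y=1$. As $IV=\sum_{c\in C}(c-1)V$, the set $\bar{\mathcal X}\cong\mathcal X/C$ of images is a $Q$-stable $\mathbb Z_p$-basis of $B$. By Lemma 1 over $\mathbb Z_p$, $\Lambda_Q$ is an $\mathbb F_p$-space with basis $\bar{\mathcal X}^Q$.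

**Step 3: attach a character to each basis element of $\Lambda_Q$.** If $y\in\mathcal X$ and $\bar y\in\bar{\mathcal X}^Q$, then $xyx^{-1}\in\mathcal X$ has the same image as $y$. So $xyx^{-1}=\tau_y(x)y$ with a unique $\tau_y(x)\in C$. By $R$-centrality $\tau_y\in\operatorname{Hom}(Q,C)$. Replacing $y$ by $cy$ does not change $\tau_y$, so $\tau_y$ depends only on $\bar y$.

**Step 4: identify $J'_\tau$.** For given $\tau$, $Q$ permutes $\mathcal X$ via $x*v=\tau(x)^{-1}xvx^{-1}$ (the action of $(x,\tau(x)^{-1})\in E$), and $V^{Q,\tau}$ is the fixed module of this action, spanned over $\mathbb Z_p$ by the $*$-orbit sums. If $y$ has $*$-stabilizer $Q'<Q$, then $Q'$ fixes $\bar y$, and the orbit sum has image $\mathrm{Tr}_{Q'}^Q(\bar y)$, which is $0$ in $\Lambda_Q$. The $*$-fixed $y$ are exactly those with $\bar y\in\bar{\mathcal X}^Q$ and $\tau_y=\tau$. So $J'_\tau$ is the span of $\{\bar y\in\bar{\mathcal X}^Q:\tau_y=\tau\}$. As $\tau$ varies these sets partition the basis of $\Lambda_Q$. $\square$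

**From eigenspaces to blocks of $kC_G(Q)$.** Distinct ideals in the direct sum of Lemma 4 multiply to zero. So $1=\sum_\tau\varepsilon_\tau$ with central orthogonal idempotents $\varepsilon_\tau\in\Lambda_Q$ and $J'_\tau=\Lambda_Q\varepsilon_\tau$. Put $J_\tau=\mathrm{Br}_Q(\overline{V^{Q,\tau}})$, and let $\bar\varepsilon_\tau$ be the image of $\varepsilon_\tau$ in $kC_G(Q)b_Q$. Then
$$kC_G(Q)b_Q=\bigoplus_\tau J_\tau,\qquad J_\tau=kC_G(Q)\bar\varepsilon_\tau .$$
A block idempotent $e$ of $kC_G(Q)$ with $eb_Q=e$ is primitive in the center. So there is a unique $\tau=:\tau_e$ with $e\in J_\tau$. It does not depend on the chosen isomorphism $\bar V\cong B$: two such isomorphisms differ by multiplication by a unit of $Z(B)$, which preserves the ideals. For $g\in G$ and $v\in V^{Q,\tau}$ we have $(gxg^{-1})\,gvg^{-1}\,(gxg^{-1})^{-1}=\tau(x)\,gvg^{-1}$. So conjugation by $g$ maps $V^{Q,\tau}$ onto $V^{gQg^{-1},\,\tau\circ c_g^{-1}}$, and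
$$\tau_{geg^{-1}}(gxg^{-1})=\tau_e(x)\qquad(x\in Q).\tag{4}$$

**Cutting by the source idempotent.** Let $Q\le P$. As $i$ commutes with $Q$, $(iVi)^{Q,\tau}=iV^{Q,\tau}i$, whose image under $v\mapsto\mathrm{Br}_Q(\bar v)$ is $\mathrm{Br}_Q(i)J_\tau\mathrm{Br}_Q(i)$. By Lemma 2, $\mathrm{Br}_Q(i)\in kC_G(Q)e_Q\subseteq J_{\tau_{e_Q}}$. Therefore
$$\mathrm{Br}_Q\big(\overline{(iVi)^{Q,\tau}}\big)=\begin{cases}\mathrm{Br}_Q(i)kC_G(Q)\mathrm{Br}_Q(i)\ne0&\text{if }\tau=\tau_{e_Q},\\0&\text{if }\tau\neq\tau_{e_Q}.\end{cases}\tag{5}$$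

## 8. The character $\rho_V$ kills the focal subgroup

Put $\rho_V:=\tau_{e_P}\in\operatorname{Hom}(P,C)$. It depends only on the isomorphism class of $V$. The next lemma gives the criterion by which $\rho_V$ is always recognized afterwards.

**Lemma 5.** (a) There is $x\in(iVi)^{P,\rho_V}$ with $\bar x\in(A^P)^\times$. Conversely, if $\sigma\in\operatorname{Hom}(P,C)$ and some $x\in(iVi)^{P,\sigma}$ satisfies $\bar x\in(A^P)^\times$, then $\sigma=\rho_V$.

(b) $\rho_V\in\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$.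

*Proof.* (a) By (5) with $Q=P$ there is $x\in(iVi)^{P,\rho_V}$ with $\mathrm{Br}_P(\bar x)=\mathrm{Br}_P(i)$. The kernel of $\mathrm{Br}_P$ on $A^P$ is a proper ideal of a local ring, so $\bar x\in i+J(A^P)$ is a unit of $A^P$. Conversely, if $\bar x$ is a unit of $A^P$ then $\mathrm{Br}_P(\bar x)\neq0$, and (5) gives $\sigma=\tau_{e_P}=\rho_V$.

(b) The point is that the one element $x$ serves all subgroups of $P$ at once. Let $Q\le P$ and $x$ as in (a). Then $x\in(iVi)^{Q,\rho_V|_Q}$. Since $\bar x$ is a unit of $A^P$, hence of $A^Q$, $\mathrm{Br}_Q(\bar x)$ is a unit of the nonzero ring $\mathrm{Br}_Q(i)kC_G(Q)\mathrm{Br}_Q(i)$, so it is not $0$. By (5), $\tau_{e_Q}=\rho_V|_Q$. Now let $c_g\in\operatorname{Hom}_{\mathcal F}(Q,P)$, i.e. $gQg^{-1}\le P$ and $ge_Qg^{-1}=e_{gQg^{-1}}$. For $y\in Q$, (4) gives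
$$\rho_V(gyg^{-1})=\tau_{e_{gQg^{-1}}}(gyg^{-1})=\tau_{e_Q}(y)=\rho_V(y),$$
and (2) gives the claim. $\square$

Define $\Phi_C(V)=\rho_V$. As a check, let $V=(B_R)_\alpha$ with $\alpha(g)=\rho(g)^{-1}g$ for $\rho\in\operatorname{Hom}(G,C)$, as in Section 4. The element $x=i\alpha(i)\in iVi$ has $\bar x=i$, and $uxu^{-1}=ui\,\alpha(i)\alpha(u^{-1})=iu\,\alpha(u^{-1})\alpha(i)=\rho(u)x$. So $\rho_V=\rho|_P$.

**$\Phi_C$ is a homomorphism.** Let $V,V'\in\mathcal G_C(B)$ with $x,x'$ as in Lemma 5(a). For $u\in P$, $ux=\rho_V(u)xu$, so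
$$u(x\otimes x')u^{-1}=\rho_V(u)\,x\otimes ux'u^{-1}=\rho_V(u)\rho_{V'}(u)\,x\otimes x'.$$
Thus $x\otimes x'\in\big(i(V\otimes_{B_R}V')i\big)^{P,\rho_V\rho_{V'}}$. Under $\overline{V\otimes_{B_R}V'}\cong B\otimes_BB\cong B$ its reduction is $\bar x\bar x'\in(A^P)^\times$. By Lemma 5(a), $\rho_{V\otimes V'}=\rho_V\rho_{V'}$.

**$\Phi_C$ is natural in $C$.** Let $f:C\to C_1$. In $\mathcal OC_1\otimes_{\mathcal OC}V$ we have $u(1\otimes x)u^{-1}=1\otimes\rho_V(u)x=f(\rho_V(u))\,(1\otimes x)$, and $1\otimes x$ reduces to $\bar x$. By Lemma 5(a) the base change of $V$ is sent to $f\circ\rho_V$.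

## 9. The source idempotent generates the block, and $\Phi_C$ is injective

An element of $iVi$ commuting with $P$ must be spread out to an element of $V$ commuting with $G$. The tool is the following lemma.

**Lemma 6.** There are $a_t,b_t\in B^P$ with $1_B=\mathrm{Tr}_P^G\big(\sum_ta_tib_t\big)$.

*Proof.* **Step 1: find some primitive idempotent with this property.** Write $1_B=\mathrm{Tr}_P^G(a)$ with $a\in B^P$, and $1_B=\sum j$ with $j$ primitive orthogonal idempotents of $B^P$. Then $1_B=\sum_j\mathrm{Tr}_P^G(aj)$ lies in the sum of the ideals $\mathrm{Tr}_P^G(B^PjB^P)$ of the local ring $Z(B)=B^G$. So for some $j$ this ideal is all of $Z(B)$. Write $1_B=\mathrm{Tr}_P^G(c)$ with $c\in B^PjB^P$.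

**Step 2: compare $j$ with $i$.** By (1), $\mathrm{Br}_P(1_B)=\sum_{n\in N_G(P)/P}\mathrm{Br}_P({}^nc)$. So $1_B$, and hence $i$, lies in $\sum_nB^P\,{}^n\!j\,B^P+\ker(\mathrm{Br}_P|_{B^P})$. By Rosenberg's lemma a primitive idempotent in a sum of ideals lies in one of them: multiplying by $i$ on both sides, the ideals become ideals of the local ring $iB^Pi$ with sum the whole ring, so one of them is not proper. As $\mathrm{Br}_P(i)\neq0$, we get $i\in B^P\,{}^n\!j\,B^P$ for some $n\in N_G(P)$. Writing $i=\sum_l i x_l\,{}^n\!j\,y_l i$, one term is a unit of the local ring $iB^Pi$. So $B^Pi$ is isomorphic to a nonzero direct summand of $B^P\,{}^n\!j$, which is indecomposable. Hence $B^Pi\cong B^P\,{}^n\!j$, and $i$ and ${}^nj$ generate the same ideal of $B^P$.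

**Step 3: conclude.** $\mathrm{Tr}_P^G(B^PiB^P)=\mathrm{Tr}_P^G\big({}^n(B^PjB^P)\big)=\mathrm{Tr}_P^G(B^PjB^P)=Z(B)\ni1_B$. $\square$

**$\Phi_C$ is injective.** Let $\rho_V=1$ and take $x$ as in Lemma 5(a); it commutes with $P$. Replacing $x$ by $x\bar x^{-1}$ with $\bar x^{-1}\in A^P\subseteq B^P$, we may assume $\bar x=i$. Put
$$v=\sum_{g\in G/P}\ \sum_tg\,a_txb_t\,g^{-1}\in V.$$
This is well defined since $a_txb_t$ commutes with $P$. Then $gv=vg$ for all $g\in G$, and $\bar v=\mathrm{Tr}_P^G(\sum_ta_tib_t)=1_B$. So $B_R\to V$, $a\mapsto av$, is a bimodule homomorphism reducing to $\mathrm{id}_B$. It is onto by Nakayama, and both sides are $R$-free of the same rank. So $V\cong B_R$.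

## 10. Building a deformation with a prescribed character: $\Phi_C$ is surjective

Let $\rho\in\operatorname{Hom}(P/\mathfrak{foc}(\mathcal F),C)$, regarded as a homomorphism on $P$. Since $\rho$ need not extend to $G$, one wants to twist the source algebra $A=iBi$ instead. We shall see that $A$ is built from bimodules $\mathcal O[PgP]$ for which $\rho(gqg^{-1})=\rho(q)$ makes sense of a twist. The resulting map is one of bimodules only, and nothing makes it multiplicative: it depends on the representatives $g$. If $G=P$ and the double coset $P$ is represented by $u_0$ with $\rho(u_0)\neq1$, the map $f$ of Step 2 below has $f(1)=\rho(u_0)1$. So it does not give an automorphism of the algebra. The way around is to use $f$ only to compute the endomorphism ring of a larger bimodule $W$, and to obtain $V$ by lifting an idempotent.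

**Step 1: the double cosets in $A$ come from $\mathcal F$.** The purpose is to find where $\rho$ is compatible with conjugation. The map $a\mapsto iai$ is a $P$-$P$-bimodule projection of $\mathcal OG$ onto $A$, and $\mathcal OG$ is the direct sum of the transitive permutation $P\times P$-lattices $\mathcal O[PgP]$, where $P\times P$ acts by $(u,w)h=uhw^{-1}$. So $A\cong\bigoplus_{g\in\Gamma}\mathcal O[PgP]$ for some family $\Gamma$ of elements of $G$.

*Claim.* For $g\in\Gamma$ and $Q=P\cap g^{-1}Pg$, the map $c_g:Q\to P$ is in $\mathcal F$.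

Clearly $gQg^{-1}\le P$. Let $T=\{(gqg^{-1},q):q\in Q\}$, the stabilizer of $g$ in $P\times P$. The summand $\mathcal O[PgP]$ of $A$ has the basis element $g$ fixed by $T$. So Lemma 1 gives
$$A^T\neq\sum_{T'<T}\mathrm{Tr}_{T'}^T(A^{T'})+\pi A^T.$$
The map $a\mapsto g^{-1}a$ carries the action of $(gqg^{-1},q)$ to conjugation by $q$; in particular $(\mathcal OG)^T=g(\mathcal OG)^Q$. For $a=iai\in A^T$ we have $g^{-1}a=(g^{-1}ig)(g^{-1}a)i$ with all factors in $(\mathcal OG)^Q$. So
$$\mathrm{Br}_Q(g^{-1}a)=\mathrm{Br}_Q(g^{-1}ig)\,\mathrm{Br}_Q(g^{-1}a)\,\mathrm{Br}_Q(i),\qquad\mathrm{Br}_Q(g^{-1}ig)=g^{-1}\mathrm{Br}_{gQg^{-1}}(i)g\in kC_G(Q)\,g^{-1}e_{gQg^{-1}}g.$$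
Suppose $g^{-1}e_{gQg^{-1}}g\neq e_Q$. These are two different block idempotents and $\mathrm{Br}_Q(i)\in kC_G(Q)e_Q$. So $\mathrm{Br}_Q(g^{-1}a)=0$ for all $a\in A^T$. Translating the kernel of $\mathrm{Br}_Q$ back by $g$, we get $a\in\sum_{T'<T}\mathrm{Tr}_{T'}^T((\mathcal OG)^{T'})+\pi(\mathcal OG)^T$. Multiplication by $i$ on both sides commutes with the action of $P\times P$, so $a\in\sum_{T'<T}\mathrm{Tr}_{T'}^T(A^{T'})+\pi A^T$ for all $a\in A^T$, a contradiction. This proves the claim. By (2),
$$\rho(gqg^{-1})=\rho(q)\qquad\text{for }g\in\Gamma,\ q\in P\cap g^{-1}Pg.\tag{6}$$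

**Step 2: a left twist of $A$ is isomorphic to a right twist.** For an $\mathcal OP$-$\Lambda$-bimodule $U$, with $\Lambda$ any $\mathcal O$-algebra, let ${}_\rho U=R\otimes_{\mathcal O}U$ with left action $u\cdot(r\otimes y)=\rho(u)r\otimes uy$. For an $\mathcal OP$-$\mathcal OP$-bimodule $U$ let $U^\rho=R\otimes_{\mathcal O}U$ with right action $(r\otimes y)\cdot u=\rho(u)^{-1}r\otimes yu$. The other actions are the obvious ones. We want an isomorphism $f:{}_\rho A\to A^\rho$ of $RP$-$RP$-bimodules with $\bar f=\mathrm{id}_A$. On the summand $R[PgP]$, $g\in\Gamma$, put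
$$f(ugw)=\rho(u)^{-1}\rho(w)^{-1}\,ugw\qquad(u,w\in P),$$
extended $R$-linearly. It is well defined: if $ugw=u_1gw_1$, put $q=ww_1^{-1}$. Then $gqg^{-1}=u^{-1}u_1$, so $q\in P\cap g^{-1}Pg$, $u_1=u\,gqg^{-1}$ and $w_1=q^{-1}w$, and $\rho(u_1)\rho(w_1)=\rho(u)\rho(w)$ by (6). Left linearity means $f(\rho(u')u'h)=u'f(h)$, and for $h=ugw$ the left side is $\rho(u')\rho(u'u)^{-1}\rho(w)^{-1}u'h=\rho(u)^{-1}\rho(w)^{-1}u'h$. Right linearity means $f(hw')=\rho(w')^{-1}f(h)w'$, which is equally immediate. Clearly $f$ is bijective and reduces to the identity, since $C$ becomes $1$ modulo $I$.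

**Step 3: a large bimodule $W$ whose endomorphisms all lift.** Let
$$W=Bi\otimes_{\mathcal OP}{}_\rho(iB),\qquad \bar W=Bi\otimes_{\mathcal OP}iB .$$

*Projectivity.* As summands of $\mathcal OG$, $iB$ is left and $Bi$ is right $\mathcal OP$-projective. The module ${}_\rho(iB)$ is $R\otimes_{\mathcal O}iB$ twisted along the automorphism $u\mapsto\rho(u)u$ of $RP$. So it is left $RP$-projective, and $W$ is a summand of copies of $Bi\otimes_{\mathcal OP}RP=R\otimes_{\mathcal O}Bi$ on the left, hence left $B_R$-projective. As a right module $W$ is a summand of copies of ${}_\rho(iB)$, which is right $B_R$-projective.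

*Endomorphisms.* Let $E_\rho=\operatorname{End}_{B_R\text{-}B_R}(W)$ and $E=\operatorname{End}_{B\text{-}B}(\bar W)$. By adjunction,
$$E_\rho\cong\operatorname{Hom}_{RP\text{-}B_R}\big({}_\rho(iB),iW\big)\cong(iWi)^{P,\rho},\qquad\phi\mapsto\phi(i\otimes(1\otimes i)).$$
For the second isomorphism, let $z$ be the image of $1\otimes i$. In ${}_\rho(iB)$ we have $u\cdot(1\otimes i)=\rho(u)\otimes ui=\rho(u)(1\otimes i)u$, so $uz=\rho(u)zu$, that is, $z\in(iWi)^{P,\rho}$. Conversely such a $z$ gives the map $r\otimes ia\mapsto rza$. It is well defined since $z=zi$, and left $P$-linear since $u\cdot(r\otimes ia)=\rho(u)r\otimes iua\mapsto r\rho(u)zua=u(rza)$. In the same way $E\cong(i\bar Wi)^P$, and these identifications commute with reduction modulo $I$.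

*Untwisting.* By Step 2,
$$iWi=A\otimes_{\mathcal OP}{}_\rho A\ \cong\ A\otimes_{\mathcal OP}A^\rho=(A\otimes_{\mathcal OP}A)^\rho$$
via $\mathrm{id}\otimes f$, which reduces to the identity. Let $z\in R\otimes_{\mathcal O}(A\otimes_{\mathcal OP}A)$, viewed in the twisted bimodule $(A\otimes_{\mathcal OP}A)^\rho$. In terms of the untwisted action, conjugation by $u$ sends it to $\rho(u)\,uzu^{-1}$. So the condition defining $(\ )^{P,\rho}$ is $\rho(u)\,uzu^{-1}=\rho(u)z$, i.e. $uzu^{-1}=z$, for all $u\in P$. As $R$ is $\mathcal O$-free with trivial $P$-action,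
$$(iWi)^{P,\rho}\cong R\otimes_{\mathcal O}(A\otimes_{\mathcal OP}A)^P,\tag{7}$$
compatibly with the reduction to $(i\bar Wi)^P=(A\otimes_{\mathcal OP}A)^P$. So $(iWi)^{P,\rho}\to(i\bar Wi)^P$ is onto. Equivalently, the ring homomorphism $E_\rho\to E$ is surjective with kernel $IE_\rho$, and idempotents lift.

**Step 4: cut out the deformation.** The purpose is to find $B$ inside $\bar W$ and lift the projection. Let $\mu:\bar W\to B$ be multiplication, and with $a_t,b_t$ from Lemma 6 put
$$w_0=\sum_{g\in G/P}\ \sum_tg\,a_ti\otimes ib_t\,g^{-1}\in\bar W.$$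
It is well defined: since $a_t,b_t,i$ commute with $u\in P$, replacing $g$ by $gu$ gives $ga_tiu\otimes u^{-1}ib_tg^{-1}$, which is the same tensor over $\mathcal OP$. It commutes with $G$, and $\mu(w_0)=\mathrm{Tr}_P^G(\sum_ta_tib_t)=1_B$. So $s:a\mapsto aw_0$ is a bimodule map $B\to\bar W$ with $\mu s=\mathrm{id}$, and $\omega=s\mu\in E$ is an idempotent with $\omega\bar W\cong B$. Lift $\omega$ to an idempotent $\hat\omega\in E_\rho$ and put
$$V=\hat\omega W .$$
Then $\bar V=\omega\bar W\cong B$, and $V$, as a summand of $W$, is projective on both sides. So $V\in\mathcal G_C(B)$.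

**Step 5: read off $\rho_V$.** Any $y\in(i\bar Vi)^P\subseteq(i\bar Wi)^P$ lifts by (7) to some $z\in(iWi)^{P,\rho}$, and $\hat\omega z\in(iVi)^{P,\rho}$ reduces to $\omega y=y$. So $(iVi)^{P,\rho}\to(i\bar Vi)^P\cong A^P$ is onto. In particular some $x\in(iVi)^{P,\rho}$ has $\bar x=i$, and Lemma 5(a) gives $\rho_V=\rho$.

Together with Lemma 3 and Sections 8 and 9, this proves Theorem 2. With Theorem 3 it proves Theorem 1. $\blacksquare$

## 11. Canonicity of the isomorphism, and trivial defect groups

**Remark 1.** Let $D=P/\mathfrak{foc}(\mathcal F)$ and $D'=P'/\mathfrak{foc}(\mathcal F')$. The isomorphisms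
$$\operatorname{Hom}(D,C)\cong\mathcal G_C(B)\cong\mathcal G_C(B')\cong\operatorname{Hom}(D',C)$$
are natural in $C$. By the Yoneda lemma in the category of finite abelian $p$-groups, which contains $D$ and $D'$, they come from an isomorphism $D\cong D'$ determined by $(M,N)$.

**Remark 2.** The conclusion of Theorem 1 also holds if a defect group is trivial. Suppose $P=1$. Lemma 6 and the splitting $\mu s=\mathrm{id}$ of Section 10, Step 4, hold for $P=1$ and show that the bimodule $B$ is a summand of $Bi\otimes_{\mathcal O}iB$, hence of some $(B\otimes_{\mathcal O}B)^n$. So $N\otimes_BM$ is a summand of $(N\otimes_{\mathcal O}M)^n$, which is a projective bimodule. Its summand $B'$ is then projective, and Section 6, Step 1, forces $P'=1$. By symmetry $P'=1$ implies $P=1$, and then both quotients are trivial.
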